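# Induced Ramsey numbers for colorings of $r$-cliques: a tower of height $r-1$

## Complete graphs, where the induced number is an ordinary Ramsey number

All graphs are finite and simple, and $r\ge 3$ is a fixed integer. We color the copies of $K_r$ in a host graph $G$, and we look for an *induced* copy of a given graph $F$ on which the coloring is constant. How large must $G$ be?

**Definition (induced copy).** An induced copy of $F$ in $H$ is given by an injective map $\phi:V(F)\to V(H)$ such that $\{\phi(x),\phi(y)\}\in E(H)$ if and only if $\{x,y\}\in E(F)$.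

For example, $K_4$ contains a 4-cycle, but no induced one: the diagonals are edges.

**Definition (the induced number).** For $s\ge 2$, let $R_{\mathrm{Ind}}^{K_r}(F;s)$ be the least number of vertices of a graph $G$ such that every $s$-coloring of the copies of $K_r$ in $G$ yields an induced copy of $F$ in $G$ all of whose copies of $K_r$ receive the same color. For $s=2$ we write $G\to_{\mathrm{ind}}(F)^{K_r}$ for this property of $G$, and $R_{\mathrm{Ind}}^{K_r}(F)$ for the number. It is known that $R_{\mathrm{Ind}}^{K_r}(F)$ exists for every $F$.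

We compare it with ordinary hypergraph Ramsey numbers.

**Definition (hypergraph Ramsey numbers).** For an $r$-graph $\mathcal F$, let $R(\mathcal F;s)$ be the least $R$ such that every $s$-coloring of the $r$-subsets of $[R]$ contains a monochromatic, not necessarily induced, copy of $\mathcal F$. Put $r_r(n;s)=R(K_n^{(r)};s)$. For a graph $F$, let $F^{(r)}$ be the $r$-graph on $V(F)$ whose edges are the vertex sets of the copies of $K_r$ in $F$.

A copy of $\mathcal F$ is an injection of its whole vertex set, isolated vertices included, so $R(F^{(r)};s)\ge |V(F)|$. Example: let $F$ be $K_4$ minus the edge $34$. Then $F^{(3)}$ has the two edges $123$ and $124$. Any two triples in $[4]$ share two points, and two of the four triples get the same color among two colors, so $R(F^{(3)};2)=4$.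

**Definition (tower function).** $t_0(x)=x$ and $t_i(x)=2^{t_{i-1}(x)}$. So $t_1(x)=2^x$ and $t_2(2)=2^{4}=16$.

**Erdős–Rado theorem** (Proc. London Math. Soc. 1952; see also Graham–Rothschild–Spencer, *Ramsey Theory*). For $r,s\ge 2$ there is $C=C(r,s)\ge 1$ with $r_r(n;s)\le t_{r-1}(Cn)$ for all $n\ge 1$.

Now the easy case, together with a lower bound valid for every $F$.

**Proposition 1.** (a) $R_{\mathrm{Ind}}^{K_r}(F;s)\ge R(F^{(r)};s)$ for every graph $F$. (b) $R_{\mathrm{Ind}}^{K_r}(K_n;s)=r_r(n;s)$. In particular $R_{\mathrm{Ind}}^{K_r}(K_n;s)\le t_{r-1}(Cn)$ with $C=C(r,s)$.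

*Proof.* (a) Let $G$ have $N$ vertices and the $s$-color induced property for $F$. Take any $s$-coloring of the $r$-subsets of $V(G)$ and restrict it to those that are cliques of $G$. We get an induced copy of $F$ in $G$ whose $r$-cliques all have one color. Its $r$-cliques are the edges of a copy of $F^{(r)}$, so the coloring of the $r$-subsets contains a monochromatic copy of $F^{(r)}$. Hence $N\ge R(F^{(r)};s)$.

(b) Since $K_n^{(r)}$ is the $r$-graph $(K_n)^{(r)}$, part (a) gives "$\ge$". For "$\le$", take the host $K_R$ with $R=r_r(n;s)$: its $r$-cliques are all $r$-subsets, so some $n$ vertices have all their $r$-subsets in one color, and any $n$ vertices of $K_R$ induce $K_n$. The last sentence is the Erdős–Rado theorem. $\square$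

There is a second trivial case. If $n=|V(F)|<r$, then $F$ contains no $K_r$, the color condition is empty, $G=F$ works, and $R_{\mathrm{Ind}}^{K_r}(F;s)=n\le t_{r-1}(n)$. From now on $V(F)=[n]$ and $n\ge r\ge 3$.

What changes when $F$ has a non-edge? The host $K_R$ is useless, because its induced subgraphs are complete. The host must be rich in cliques, so that Ramsey's theorem can act, and it must have non-edges in prescribed places inside the monochromatic structure, whose position is chosen by an adversary who has seen $G$. Does that cost more levels of the tower? The following was posed as a conjecture in Ayush Basu, Vojtěch Rödl, Marcelo Sales, "Coloring triangles in graphs", arXiv:2411.13416 (2024): for any graph $F$ on $n$ vertices, $R_{\mathrm{Ind}}^{K_r}(F)\le t_{r-1}(cn)$ with $c=c(r)$ depending only on $r$. We prove that it is true.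

**Theorem A.** Let $r\ge 3$, $n\ge r$ and $R=r_r(n;2)$. Every graph $F$ on $n$ vertices satisfies $R_{\mathrm{Ind}}^{K_r}(F)\le R^{8n^2}$. Consequently, for all $n$ and all $n$-vertex $F$, $R_{\mathrm{Ind}}^{K_r}(F)\le t_{r-1}(cn)$ with $c=C(r,2)+4$.

Passing from $R$ to $R^{8n^2}$ is harmless for the tower: $R$ has height $r-1\ge 2$, and a factor $8n^2$ in the exponent is absorbed by a change of the constant. Any loss polynomial in $R$ with exponent polynomial in $n$ is affordable; a loss exponential in $R$ is not, for this argument.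

## One missing edge

Take $r=3$, two colors, and $F=K_4$ minus the edge $34$.

*By hand.* $R_{\mathrm{Ind}}^{K_3}(F)=5$. For the upper bound, let $G$ consist of an edge $x_1x_2$ and three pairwise non-adjacent vertices $w_1,w_2,w_3$, each joined to both $x_1$ and $x_2$. Two of the triangles $x_1x_2w_i$ have the same color, and together they form an induced copy of $F$ with both triangles of that color. For the lower bound, a host on four vertices containing an induced $F$ is $F$ itself, and its two triangles can be given different colors.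

*The same example in a general host.* Fix an edge $x_1x_2$ of any host $G$ and a color $c$, and let $D$ be the set of vertices $w$ such that $x_1x_2w$ is a triangle of color $c$. We win as soon as $D$ contains two distinct non-adjacent vertices. The adversary chooses the set $D$ through the coloring, but $D$ is a set of single vertices. So it is enough that non-edges of $G$ occur inside *every* large vertex set. This is a property of $G$ alone, and graphs with it exist in abundance. Keep this example in mind.

## Why counting alone does not place the non-edges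

The sensible first plan is: take a random-like graph $G$, find many monochromatic cliques, find many induced copies of $F$, and compare.

*The density of $G$ matters at once.* At edge density $1/2$, the expected number of copies of $K_R$ in the random graph on $N$ vertices is at most $N^R2^{-R(R-1)/2}$, which is less than $1$ once $N<2^{(R-1)/2}$. To have copies of $K_R$ on average we would take $N\ge 2^{(R-1)/2}$, and inserting the Erdős–Rado bound for $R$ would then produce a tower of height $r$, one too many. So we want density $1-\frac1k$ with $k$ comparable to $R$: a random set of $2R$ vertices then has only about $R$ or fewer non-edges, and deleting a vertex from each leaves a clique.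

*Then the counts.* Let $V=V(G)$. For $x\in V^n$ and a color $c$, put $T_{F,c}(x)=1$ if $x_ix_j\in E(G)$ for every $ij\in E(F)$ and $\{x_i:i\in A\}$ has color $c$ for every $r$-clique $A$ of $F$; otherwise $T_{F,c}(x)=0$. Let $B\subseteq V^n$ be the set of $x$ that send every non-edge of $F$ to a pair of distinct non-adjacent vertices. We need a point of $B$ with $T_{F,c}(x)=1$.

If we insist on monochromatic copies of $K_n$, that is on $T_{K_n,c}(x)=1$, we have no chance: such an $x$ sends every pair to an edge, so it is not in $B$ when $F\neq K_n$. We must relax to $T_{F,c}\ge T_{K_n,c}$. Ramsey's theorem will give that $\{T_{F,c}=1\}$ has some density $\delta>0$, where $\delta$ is roughly $R^{-n}$. The set $B$ has density at most the density of a single non-edge, about $1/k$. And here the plan stops: a set of density $\delta$ in $V^n$ may avoid $B$ altogether, for the complement of $B$ itself has density at least about $1-\frac1k\ge\delta$. Randomness of $G$ tells us how large $B$ is; it does not tell us that $B$ meets a set designed by the adversary. We must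 use that $\{T_{F,c}=1\}$ is not an arbitrary set.

## No clique of $F$ sees both ends of a non-edge

Let $H$ be the complement of $G$. In our host, $V$ will be a finite field of characteristic $2$, and $xy\in E(H)$ will mean $x-y\in S$ for a fixed set $S$ not containing $0$. So we already write $1_S(x-y)$ for the indicator of a non-edge of $G$. All expectations are over independent uniform elements of $V$.

Let $e_1,\dots,e_m$ be the non-edges of $F$; for $e=ij$ write $1_S(e)=1_S(x_i-x_j)$. Put
$$Q_l=\mathbb E\Big[T_{F,c}(x)\prod_{i\le l}1_S(e_i)\Big],\qquad 0\le l\le m. \tag{1}$$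

**Observation 2.** If $Q_m>0$, then $G$ contains an induced copy of $F$ all of whose copies of $K_r$ have color $c$.

*Proof.* Take $x$ with $T_{F,c}(x)=1$ and $x_i-x_j\in S$ for all non-edges $ij$ of $F$. The $x_i$ are distinct: adjacent indices go to an edge of $G$, and non-adjacent ones to an edge of $H$. Edges of $F$ go to edges of $G$, non-edges to non-edges, so $i\mapsto x_i$ is an induced copy. Its $r$-cliques are the images of the $r$-cliques of $F$, and these have color $c$. $\square$

**Observation 3.** Let $e_l=uv$ and fix $z=(x_w)_{w\ne u,v}$. Then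
$$T_{F,c}(x)\prod_{i<l}1_S(e_i)=f_z(x_u)\,g_z(x_v)\qquad\text{with } f_z,g_z:V\to\{0,1\}. \tag{2}$$

*Proof.* The left side is a product of three kinds of factors: the indicator that $x_ix_j\in E(G)$, for an edge $ij$ of $F$; the indicator that $\{x_i:i\in A\}$ is an $r$-clique of $G$ with color $c$, for an $r$-clique $A$ of $F$; the indicator $1_S(e_i)$ with $i<l$, for a non-edge other than $uv$. Since $uv$ is a non-edge of $F$, it is none of the edges $ij$, no clique $A$ contains both $u$ and $v$, and it is not among $e_1,\dots,e_{l-1}$. So with $z$ fixed no factor depends on both $x_u$ and $x_v$. Let $g_z$ be the product of the factors depending on $x_v$, and $f_z$ the product of all the others. $\square$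

For $K_4$ minus $34$ this is the previous picture: given $x_1,x_2$ adjacent, $f_z=g_z=1_D$.

Thus, for fixed $z$, the passage from $Q_{l-1}$ to $Q_l$ multiplies $f_z(x_u)g_z(x_v)$ by $1_S(x_u-x_v)$. If $H$ is so regular that $1_S(x-y)$ may be replaced by its density $\frac1k$ against *every* product $f(x)g(y)$, up to a tiny error, then $Q_l\approx\frac1kQ_{l-1}$, whatever the coloring is. Inserting the non-edges one at a time gives $Q_m\approx k^{-m}Q_0>0$. We need three things: a host with this property, a lower bound for $Q_0$, and the bookkeeping.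

## The host: a Cayley graph on $\mathbb F_{2^{ab}}$

**Purpose.** We want a graph $H$ whose density $\frac1k$ and order $N$ can be chosen separately, with discrepancy error $N^{-1/2}$.

Let $a\ge 2$, $b\ge1$, $N=2^{ab}$, $k=2^a-1$, $V=\mathbb F_N$. Recall that $\mathbb F_N^*$ is cyclic of order $N-1$. Since $2^a-1$ divides $2^{ab}-1$, we have $k\mid N-1$, and
$$S=\{z\in\mathbb F_N^*:z^{(N-1)/k}=1\}$$
is a subgroup with $|S|=(N-1)/k$. (It is the set of elements of norm $1$ over $\mathbb F_{2^a}$.) Let $H$ be the graph on $V$ with $xy\in E(H)$ iff $x-y\in S$. This relation is symmetric because $-1=1$ in $\mathbb F_N$, and there are no loops because $0\notin S$. Let $G=G_{a,b}$ be the complement of $H$.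

Example: $a=2$, $b=1$ gives $N=4$, $k=3$, $S=\{1\}$; $H$ is a perfect matching on four points, and $G$ is a 4-cycle. With $a=2$, $b=2$ we get $N=16$, and $S$ is the group of fifth roots of unity; $H$ is $5$-regular and $G$ is $10$-regular on $16$ vertices.

*Recall on characters.* Let $\gamma$ generate $\mathbb F_N^*$. Then $S$, the unique subgroup of order $(N-1)/k$, consists of the powers of $\gamma^k$. A character of $\mathbb F_N^*$ is a homomorphism to the nonzero complex numbers, and it is trivial on $S$ iff its value at $\gamma$ is a $k$-th root of unity. So there are exactly $k$ of them, $\chi_j(\gamma^i)=e^{2\pi \sqrt{-1}\,ij/k}$ for $0\le j<k$. The sum $\sum_j\chi_j(\gamma^i)$ is $k$ if $k\mid i$, that is if $\gamma^i\in S$, and $0$ otherwise. Extend each $\chi_j$, including the trivial one, by $\chi_j(0)=0$. Then, on all of $V$,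
$$1_S=\frac1k\sum_{\chi}\chi, \tag{3}$$
the sum being over these $k$ characters. Also, a nontrivial $\chi$ satisfies $\sum_{z\neq 0}\chi(z)=0$: multiplying $z$ by some $w$ with $\chi(w)\ne1$ permutes the terms and multiplies the sum by $\chi(w)$.

**Lemma 4.** For all $f,g:V\to[0,1]$,
$$\Big|\mathbb E_{x,y}\,f(x)g(y)\big(1_S(x-y)-\tfrac1k\big)\Big|\le N^{-1/2}(\mathbb Ef^2)^{1/2}(\mathbb Eg^2)^{1/2}.$$

*Proof.* Write $\|f\|_2^2=\sum_xf(x)^2$.

**Step 1: one nontrivial character.** We show that $\big|\sum_{x,y}f(x)g(y)\chi(x-y)\big|\le\sqrt N\|f\|_2\|g\|_2$ for each $\chi\ne1$ in (3). First we correlate two translates of $\chi$. If $x\ne x'$, the terms $y=x$ and $y=x'$ of $\sum_y\chi(x-y)\overline{\chi(x'-y)}$ vanish, and the remaining terms are $\chi\big(\frac{x-y}{x'-y}\big)$. The map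
$$y\mapsto\frac{x-y}{x'-y}=1+\frac{x-x'}{x'-y}$$
is a bijection from $V\setminus\{x,x'\}$ to $V\setminus\{0,1\}$: as $y$ runs over $V\setminus\{x,x'\}$, $x'-y$ runs over the nonzero elements other than $x'-x$, so the fraction $\frac{x-x'}{x'-y}$ runs over the nonzero elements other than $-1$. Hence
$$\sum_y\chi(x-y)\overline{\chi(x'-y)}=\sum_{z\ne0,1}\chi(z)=0-\chi(1)=-1.$$
If $x=x'$ the sum is $N-1$. Expanding the square, and writing $N-1=N+(-1)$ on the diagonal,
$$\sum_y\Big|\sum_xf(x)\chi(x-y)\Big|^2=N\sum_xf(x)^2-\Big(\sum_xf(x)\Big)^2\le N\|f\|_2^2.$$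
By Cauchy–Schwarz in $y$ the claim follows.

**Step 2: the trivial character.** Its value at $x-y$ is $1$ if $x\ne y$ and $0$ if $x=y$, so
$$\Big|\sum_{x\ne y}f(x)g(y)-\sum_{x,y}f(x)g(y)\Big|=\sum_xf(x)g(x)\le\|f\|_2\|g\|_2.$$

**Step 3: addition.** By (3), $1_S(x-y)-\frac1k$ is $\frac1k$ times the sum of the $k-1$ nontrivial characters at $x-y$ plus $\frac1k$ times (trivial character minus $1$). Therefore
$$\Big|\sum_{x,y}f(x)g(y)\big(1_S(x-y)-\tfrac1k\big)\Big|\le\Big(\tfrac{k-1}k\sqrt N+\tfrac1k\Big)\|f\|_2\|g\|_2\le\sqrt N\|f\|_2\|g\|_2.$$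
Divide by $N^2$ and use $\|f\|_2=\sqrt N(\mathbb Ef^2)^{1/2}$, and the same for $g$: the right side becomes $N^{1/2}\cdot N\cdot N^{-2}=N^{-1/2}$ times $(\mathbb Ef^2)^{1/2}(\mathbb Eg^2)^{1/2}$. $\square$

*The case of one missing edge again.* If $D\subseteq V$ has density $d$, Lemma 4 with $f=g=1_D$ gives $\mathbb E\,1_D(x)1_D(y)1_S(x-y)\ge\frac{d^2}k-dN^{-1/2}$, which is positive when $d>kN^{-1/2}$. So every such $D$ contains a non-edge of $G$.

## A positive proportion of monochromatic tuples

**Purpose.** We bound $Q_0=\mathbb E\,T_{F,c}$ from below, for a suitable color. Fix an $s$-coloring of the $r$-cliques of $G=G_{a,b}$.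

**Lemma 5.** Let $F$ be a graph on $[n]$ and $R=R(F^{(r)};s)$. If $k\ge 8R$ and $N\ge k$, then some color $c$ satisfies $\mathbb E\,T_{F,c}\ge\delta:=\frac1{2s}(2R)^{-n}$.

*Proof.* Recall that $R\ge n$.

**Step 1: a random set of $2R$ points contains a clique of size $R$ with probability at least $\frac12$.** Let $y_1,\dots,y_{2R}\in V$ be independent and uniform. Call $\{i,j\}$ bad if $y_i=y_j$ or $y_iy_j\in E(H)$. A pair is bad with probability
$$\frac1N+\frac{|S|}N\le\frac1N+\frac1k\le\frac2k .$$
There are at most $2R^2$ pairs, so the expected number of bad pairs is at most $2R^2\cdot\frac2k=\frac{4R^2}k\le\frac R2$. By Markov's inequality, with probability at least $\frac12$ there are at most $R$ bad pairs. In that event delete one index from each bad pair. At least $R$ indices remain, and their $y_i$ are distinct and pairwise adjacent in $G$.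

**Step 2: apply Ramsey inside this clique.** In that event every $r$ of these vertices form an $r$-clique of $G$ and have a color. By the definition of $R$ there is a monochromatic copy of $F^{(r)}$: an injection $\sigma_0:[n]\to[2R]$ and a color $c$ such that every $r$-clique $A$ of $F$ has $\{y_{\sigma_0(i)}:i\in A\}$ of color $c$. Since the chosen vertices are pairwise adjacent in $G$, all edges of $F$ also go to edges of $G$. So $T_{F,c}(y_{\sigma_0(1)},\dots,y_{\sigma_0(n)})=1$. Choose $\sigma_0$ and $c$ by a fixed rule from $y$.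

**Step 3: pass to uniform tuples.** Let $\sigma:[n]\to[2R]$ be a uniform random injection independent of the $y_i$, and let $x=(y_{\sigma(1)},\dots,y_{\sigma(n)})$. For each fixed value of $\sigma$ the coordinates are $n$ different $y_i$'s, so $x$ is uniform on $V^n$. Given $y$ in the event of Step 1, $\sigma=\sigma_0$ has probability at least $(2R)^{-n}$, since there are at most $(2R)^n$ injections. When this happens, $\sum_cT_{F,c}(x)\ge1$. Hence $\sum_c\mathbb E\,T_{F,c}\ge\frac12(2R)^{-n}$, and one of the $s$ colors has at least the average. $\square$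

## Inserting the non-edges one at a time

We prove the first statement of Theorem A: $R_{\mathrm{Ind}}^{K_r}(F)\le R^{8n^2}$ for $n\ge r$, $R=r_r(n;2)$.

**Step 1: choose $a$, so that cliques abound.** Let $a$ be minimal with $k=2^a-1\ge8R$. By minimality $2^{a-1}-1<8R$, so $2^{a-1}\le8R$ and $k<2^a\le16R$. As $R\ge n\ge3$, certainly $a\ge 2$.

**Step 2: choose $b$, so that the error is small.** Let $m\le\binom n2$ be the number of non-edges of $F$, put $\delta=\frac14(2R)^{-n}$ and $L=4k^{2m}\delta^{-2}$, and let $b$ be minimal with $N=2^{ab}>L$. Then $N\le2^aL\le16R\,L$: for $b>1$ this is minimality, and for $b=1$ it holds because $L\ge1$. Also $N>\delta^{-2}\ge(2R)^{2n}\ge16R>k$.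

**Step 3: start the induction.** Fix a 2-coloring of the $r$-cliques of $G=G_{a,b}$. Apply Lemma 5 to $K_n$, for which $K_n^{(r)}$ has Ramsey number $R$. It gives a color $c$ with $\mathbb E\,T_{K_n,c}\ge\delta$. The conditions defining $T_{F,c}$ are among those defining $T_{K_n,c}$, so $T_{F,c}\ge T_{K_n,c}$ and $Q_0\ge\delta$.

**Step 4: insert one non-edge.** Let $e_l=uv$. By (2), for each fixed $z$, Lemma 4 applies to $f_z,g_z$, and $\mathbb Ef_z^2,\mathbb Eg_z^2\le1$. Averaging over $z$,
$$\big|Q_l-\tfrac1kQ_{l-1}\big|\le N^{-1/2}\qquad(1\le l\le m). \tag{4}$$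

**Step 5: iterate.** From (4),
$$Q_m\ge k^{-m}\delta-N^{-1/2}\sum_{i\ge0}k^{-i}\ge k^{-m}\delta-2N^{-1/2}>0,$$
because $N>L=4k^{2m}\delta^{-2}$. By Observation 2, $G\to_{\mathrm{ind}}(F)^{K_r}$.

**Step 6: count vertices.** Here $L=64\,k^{2m}(2R)^{2n}$, so the order of $G$ is at most
$$16R\cdot64\,(16R)^{2m}(2R)^{2n}\le(16R)^{2m+2n+3}\le(16R)^{n^2+n+3}\le(16R)^{2n^2}\le R^{8n^2}.$$
The first inequality uses $64\le(16R)^2$, the second $2m\le n^2-n$, the third $n+3\le n^2$, true for $n\ge3$, and the last $16R\le R^4$, true since $R\ge3$. This proves the first statement of Theorem A.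

## Absorbing the exponent into the tower

**Purpose.** We turn a power of $R$ into $t_{r-1}(cn)$. The next lemma is stated so that it serves twice.

**Lemma 6.** Let $r\ge3$, $C\ge1$, $D>0$, $n\ge1$, and $1\le R\le t_{r-1}(Cn)$. If $M\le R^{2^{Dn}}$, then $M\le t_{r-1}((C+D)n)$.

*Proof.* **Step 1: an addition can be moved inside a tower.** For $x\ge1$, $y\ge0$, $i\ge0$,
$$t_i(x)+y\le t_i(x+y). \tag{5}$$
For $i=0$ this is an equality. For $i\ge1$ put $A=t_{i-1}(x)\ge1$. By induction $t_{i-1}(x+y)\ge A+y$, so
$$t_i(x+y)\ge2^{A+y}\ge2^A(1+y\ln2)\ge2^A+2y\ln2\ge2^A+y=t_i(x)+y,$$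
where we used $2^y=e^{y\ln 2}\ge1+y\ln2$, then $2^A\ge2$, then $2\ln2>1$.

**Step 2: use $r\ge3$.** Since $R\le2^{t_{r-2}(Cn)}$ and $t_{r-2}(Cn)=2^{t_{r-3}(Cn)}$,
$$M\le2^{\,2^{Dn}\,t_{r-2}(Cn)}=2^{\,2^{\,Dn+t_{r-3}(Cn)}}\le2^{\,2^{\,t_{r-3}((C+D)n)}}=t_{r-1}((C+D)n),$$
the last inequality by (5) with $x=Cn\ge1$, $y=Dn$. $\square$

*End of the proof of Theorem A.* Let $n\ge r$. By Erdős–Rado, $R=r_r(n;2)\le t_{r-1}(Cn)$ with $C=C(r,2)$. As $8n^2\le2^{4n}$ (from $n^2\le4^n$ and $8\le4^n$), Lemma 6 with $D=4$ gives $R^{8n^2}\le t_{r-1}((C+4)n)$. For $n<r$ we saw that $R_{\mathrm{Ind}}^{K_r}(F)=n\le t_{r-1}(n)\le t_{r-1}((C+4)n)$. $\blacksquare$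

## Exponent linear in $n$: non-edges weighted by the maximum degree

Where did the exponent $n^2$ come from? From $k^{2m}$: in Step 4 we bounded $\mathbb Ef_z^2$ and $\mathbb Eg_z^2$ by $1$. But after $l-1$ insertions the function $T_{F,c}\prod_{i<l}1_S(e_i)$ lives on a set that should have density about $k^{-(l-1)}$, so the error should be much smaller than $N^{-1/2}$. Using this replaces $m$ by the maximum degree of the complement. For instance, if the complement of $F$ is a perfect matching, $m=n/2$ is replaced by $1$.

**Theorem B.** Let $r\ge3$, $s\ge2$, $n\ge r$.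

1. For every graph $F$ on $n$ vertices, with $R=R(F^{(r)};s)$ and $\Delta$ the maximum degree of the complement of $F$,
$$R\le R_{\mathrm{Ind}}^{K_r}(F;s)\le s^2(16R)^{2\Delta+2n+1}.$$
2. With $R=r_r(n;s)$ there is an explicit graph $G=G_{a,b}$ on at most $s^2(16R)^{4n-1}$ vertices such that for every $s$-coloring of its $r$-cliques there is *one* color $c$ for which $G$ contains, for *every* graph $F$ on $n$ vertices, an induced copy of $F$ all of whose copies of $K_r$ have color $c$.
3. $r_r(n;s)\le\max_{|V(F)|=n}R_{\mathrm{Ind}}^{K_r}(F;s)\le s^2\big(16\,r_r(n;s)\big)^{4n-1}$, and $R_{\mathrm{Ind}}^{K_r}(K_n;s)=r_r(n;s)$. In particular the maximum is at most $t_{r-1}(c(r,s)\,n)$ for every fixed $s$.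

Let $\Gamma$ be the complement of $F$, a graph on $[n]$ with edges $e_1,\dots,e_m$. For a subgraph $\Gamma'\subseteq\Gamma$ on the vertex set $[n]$ put
$$t(\Gamma')=\mathbb E\prod_{e\in E(\Gamma')}1_S(e),$$
and let $\Gamma'-v$ be $\Gamma'$ with all edges at $v$ removed. Example: if $\Gamma'$ is one edge, $t(\Gamma')=|S|/N=\frac{N-1}{kN}$; if it is a path with two edges, then, given the middle point, the two end conditions are independent, so $t(\Gamma')=\big(\frac{N-1}{kN}\big)^2$. (The function $t(\cdot)$ of a graph is not to be confused with the towers $t_i$.)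

The first lemma is (4) with the error measured honestly.

**Lemma 7.** Let $uv\in E(\Gamma)$, $\Gamma''\subseteq\Gamma$, $uv\notin E(\Gamma'')$. Let $W:V^n\to\{0,1\}$ be such that, for each fixed value $z$ of the coordinates other than $x_u,x_v$, $W$ is a product of a $\{0,1\}$-valued function of $x_u$ and a $\{0,1\}$-valued function of $x_v$. Suppose also $W\le\prod_{e\in E(\Gamma'')}1_S(e)$. Then
$$\big|\mathbb E[W1_S(uv)]-\tfrac1k\mathbb EW\big|\le N^{-1/2}\big(t(\Gamma''-v)\,t(\Gamma''-u)\big)^{1/2}.$$

*Proof.* **Step 1: split the majorant.** Let $h(z)$ be the product of $1_S(e)$ over the edges $e$ of $\Gamma''$ avoiding $u$ and $v$, let $A_z(x_u)$ be the product over the edges of $\Gamma''$ at $u$, and $B_z(x_v)$ the product over those at $v$. Because $uv\notin E(\Gamma'')$, this accounts for each edge once, and $W\le h(z)A_z(x_u)B_z(x_v)$.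

**Step 2: majorize each factor of $W$.** Fix $z$ and write $W=f_z(x_u)g_z(x_v)$. If $W$ vanishes identically for this $z$, its contribution to the left side is $0$. Otherwise $h(z)=1$, and there is a value of $x_v$ with $g_z(x_v)=1$. With this $x_v$, every $x_u$ with $f_z(x_u)=1$ has $W=1$, hence $A_z(x_u)=1$. So $f_z\le A_z$, and in the same way $g_z\le B_z$.

**Step 3: average.** Put $\alpha(z)=\mathbb E_{x_u}A_z$ and $\beta(z)=\mathbb E_{x_v}B_z$. Since $\mathbb E f_z^2=\mathbb E f_z\le\alpha(z)$ and $\mathbb E g_z^2\le\beta(z)$, Lemma 4 bounds the contribution of each $z$ by $N^{-1/2}h(z)\alpha(z)^{1/2}\beta(z)^{1/2}$. By Cauchy–Schwarz over $z$, with $h=h^{1/2}h^{1/2}$, the left side is at most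
$$N^{-1/2}\,\mathbb E_z[h\,\alpha^{1/2}\beta^{1/2}]\le N^{-1/2}\big(\mathbb E_z[h\alpha]\big)^{1/2}\big(\mathbb E_z[h\beta]\big)^{1/2}.$$
Finally $\mathbb E_z[h\alpha]$ is the expectation of the product of $1_S(e)$ over the edges of $\Gamma''$ not at $v$, that is $t(\Gamma''-v)$; likewise $\mathbb E_z[h\beta]=t(\Gamma''-u)$. $\square$

To use Lemma 7 we need that $t(\Gamma')$ is not much more than $k^{-e'}$, where $e'$ is the number of edges. This follows by applying Lemma 7 to $\Gamma'$ itself.

**Lemma 8.** Let $\Gamma$ have $m\ge1$ edges and maximum degree $\Delta$, and suppose $N\ge4m^2k^{2\Delta}$. For every $\Gamma'\subseteq\Gamma$ with $e'$ edges,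
$$k^{e'}t(\Gamma')\le1+2e'N^{-1/2}k^\Delta\le2.$$

*Proof.* The second inequality holds because $e'\le m$ and $2mk^\Delta\le N^{1/2}$. The first is by induction on $e'$. For $e'=0$ it says $1\le1$. Let $e'\ge1$, let $uv\in E(\Gamma')$, and let $\Gamma''=\Gamma'-\{uv\}$ be $\Gamma'$ without this one edge. In $\Gamma''$ the degrees of $u$ and $v$ are at most $\Delta-1$, so $\Gamma''-u$ and $\Gamma''-v$ have at least $(e'-1)-(\Delta-1)=e'-\Delta$ edges. They have fewer than $e'$ edges, so by the induction hypothesis and the second inequality, $t(\Gamma''-u)$ and $t(\Gamma''-v)$ are at most $2k^{\Delta-e'}$. Apply Lemma 7 with $W=\prod_{e\in E(\Gamma'')}1_S(e)$; for fixed $z$ it has the product form, since no edge of $\Gamma''$ joins $u$ to $v$. We get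
$$t(\Gamma')\le k^{-1}t(\Gamma'')+2N^{-1/2}k^{\Delta-e'}.$$
Multiply by $k^{e'}$ and use the induction hypothesis for $\Gamma''$:
$$k^{e'}t(\Gamma')\le1+2(e'-1)N^{-1/2}k^\Delta+2N^{-1/2}k^\Delta=1+2e'N^{-1/2}k^\Delta.\qquad\square$$

**Lemma 9.** Let $F\ne K_n$, with $m\ge 1$ non-edges and complement of maximum degree $\Delta$. Suppose $G_{a,b}$ carries an $s$-coloring of its $r$-cliques and a color $c$ with $\mathbb E\,T_{F,c}\ge\delta>0$. If $N>4m^2k^{2\Delta}\delta^{-2}$, then $G_{a,b}$ contains an induced copy of $F$ all of whose copies of $K_r$ have color $c$.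

*Proof.* Note $\delta\le1$, so $N\ge4m^2k^{2\Delta}$ and Lemma 8 applies. Let $e_l=uv$. Apply Lemma 7 with $W=T_{F,c}\prod_{i<l}1_S(e_i)$, which has the product form by (2), and with $E(\Gamma'')=\{e_1,\dots,e_{l-1}\}$. The degrees of $u$ and $v$ in $\Gamma''$ are at most $\Delta-1$, as $e_l$ is missing, so $\Gamma''-u$ and $\Gamma''-v$ have at least $(l-1)-(\Delta-1)=l-\Delta$ edges. By Lemma 8 both values of $t$ are at most $2k^{\Delta-l}$, and
$$\big|Q_l-\tfrac1kQ_{l-1}\big|\le2N^{-1/2}k^{\Delta-l},\qquad\text{that is}\qquad\big|k^lQ_l-k^{l-1}Q_{l-1}\big|\le2N^{-1/2}k^\Delta .$$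
Every insertion now costs the same on the scale of $k^lQ_l$. Summing over $l$,
$$k^mQ_m\ge Q_0-2mN^{-1/2}k^\Delta\ge\delta-2mN^{-1/2}k^\Delta>0$$
by the assumption on $N$. Observation 2 finishes the proof. $\square$

*Proof of Theorem B.*

**Part 1.** The lower bound is Proposition 1(a). For the upper bound, if $m=0$ then $F=K_n$, and $K_R$ is a host by the proof of Proposition 1(b). Let $m\ge1$. Choose $a$ minimal with $k=2^a-1\ge8R$; since $R\ge n\ge3$, as before $k<2^a\le16R$. Put $\delta=\frac1{2s}(2R)^{-n}$ and $L=4m^2k^{2\Delta}\delta^{-2}$, and let $b$ be minimal with $N=2^{ab}>L$; as before $N\le16R\,L$. Moreover $N>L\ge(2R)^{2n}\ge16R>k$, so Lemma 5 applies to $F$ and any $s$-coloring of the $r$-cliques of $G_{a,b}$, and gives a color $c$ with $\mathbb E\,T_{F,c}\ge\delta$. By Lemma 9 there is an induced copy of $F$ with all its copies of $K_r$ of color $c$. For the order, $\delta^{-2}=4s^2(2R)^{2n}$, so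
$$N\le16R\cdot(16R)^{2\Delta}\cdot16m^2s^2(2R)^{2n}\le s^2(16R)^{2\Delta+2n+1},$$
since $m\le n^2/2$ gives $16m^2\le4n^4\le4\cdot16^n\le64^n=8^{2n}$, and $8^{2n}(2R)^{2n}=(16R)^{2n}$.

**Part 2.** The host must not depend on $F$, so we use the worst values of the parameters. Let $R=r_r(n;s)$, choose $a$ as in Part 1 for this $R$, keep $\delta=\frac1{2s}(2R)^{-n}$, put $L=4\binom n2^2k^{2(n-1)}\delta^{-2}$, and let $b$ be minimal with $N=2^{ab}>L$. The computation of Part 1, with $m$ replaced by $\binom n2\le n^2/2$ and $\Delta$ by $n-1$, gives $N\le s^2(16R)^{2(n-1)+2n+1}=s^2(16R)^{4n-1}$, and again $N>k$. For a given coloring choose $c$ by Lemma 5 applied to $K_n$, so that $\mathbb E\,T_{K_n,c}\ge\delta$. For every $F$ on $n$ vertices $T_{F,c}\ge T_{K_n,c}$, hence $\mathbb E\,T_{F,c}\ge\delta$ with the same $c$. If $F\ne K_n$, then $m\le\binom n2$ and $\Delta\le n-1$, so $N>L\ge 4m^2k^{2\Delta}\delta^{-2}$ and Lemma 9 applies. If $F=K_n$, then $Q_m=Q_0=\mathbb E\,T_{K_n,c}>0$, and Observation 2 suffices.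

**Part 3.** The identity for $K_n$ is Proposition 1(b), and it gives the lower bound on the maximum. The upper bound is Part 2. For the tower form, let $R=r_r(n;s)\ge3$ and $C=C(r,s)$. Then $16R\le R^4$ and $s\le 2^{\lceil\log_2s\rceil}\le R^{\lceil\log_2s\rceil}$, so
$$s^2(16R)^{4n-1}\le R^{2\lceil\log_2s\rceil+16n}\le R^{C'n},\qquad C'=16+2\lceil\log_2s\rceil .$$
Since $C'n\le2^{C'n}$, Lemma 6 with $D=C'$ gives the bound $t_{r-1}((C+C')n)$. $\blacksquare$

## How far the bound is from the truth

By Theorem B(3), the worst case over $n$-vertex graphs $F$ lies between $r_r(n;s)$ and $r_r(n;s)^{O_s(n)}$, with the implied constant depending only on $s$. So, up to a factor $O_s(n)$ in the logarithm, the problem is equivalent to bounding the ordinary Ramsey number $r_r(n;s)$, and any improved upper bound for $r_r(n;s)$ carries over.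

For $s\ge4$ colors, the Erdős–Hajnal stepping-up theorem (see Graham–Rothschild–Spencer, *Ramsey Theory*) gives $r_r(n;4)\ge t_{r-1}(c'n)$ with $c'=c'(r)>0$ for large $n$. As $r_r(n;s)\ge r_r(n;4)$ for $s\ge4$ and $R_{\mathrm{Ind}}^{K_r}(K_n;s)=r_r(n;s)$, the tower height $r-1$ in the $s$-color theorem is then optimal, already for $F=K_n$.
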